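# Four collinear points on a link that misses a topological plane

## 1. Links, planes and triviality in $\mathbb{RP}^3$

We write $p:S^3\to\mathbb{RP}^3$ for the double cover $\pm x\mapsto[x]$, and we view $\mathbb R^3\subset\mathbb{RP}^3$ as the complement of the plane at infinity, a copy of $\mathbb{RP}^2$. A projective line is the image under $p$ of a great circle of $S^3$. Paths are composed from left to right.

**Definition (link, tame link).** A link is a finite, non-empty set of disjoint circles (continuous embeddings of $S^1$). A link in $\mathbb{RP}^3$ is tame if its circles are collared by solid tori, equivalently if some homeomorphism $\Phi$ of $\mathbb{RP}^3$ carries it to a smooth link. A link in $\mathbb R^3$ is tame under the same condition, read in $\mathbb R^3$.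

*Example.* Every smooth link is tame. So is every polygonal link, since its corners can be rounded by a homeomorphism. From now on all links are tame.

**Definition (tame disc).** Fix, for a given link $L$, a homeomorphism $\Phi$ carrying $L$ to a smooth link. A tame disc is the $\Phi^{-1}$-image of a smoothly embedded closed disc.

*Example.* If $L$ is smooth we take $\Phi=\mathrm{id}$, and the flat disc spanned by a round circle in $\mathbb R^3$ is a tame disc.

**Definition (flat plane, topological plane).** A flat plane is the image of the plane at infinity under a projective transformation of $\mathbb{RP}^3$. A topological plane is the image of the plane at infinity under a homeomorphism of $\mathbb{RP}^3$.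

*Example.* The set $\{z=0\}\subset\mathbb R^3$ together with its line at infinity is a flat plane $Q$. Let $b:\mathbb R^2\to(-1,1)$ be continuous with compact support and let $a(z)=\max(0,1-|z|)$. For fixed $(x,y)$ the map $z\mapsto z+b(x,y)a(z)$ is strictly increasing, because $|b|<1$ and $a$ is 1-Lipschitz. So $(x,y,z)\mapsto(x,y,z+b(x,y)a(z))$ is a homeomorphism of $\mathbb R^3$ which is the identity outside a compact set. It extends by the identity to $\mathbb{RP}^3$ and carries $Q$ to the graph of $b$ together with the line at infinity of $Q$. This is a topological plane, and it is not flat if $b\neq0$.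

**Definition (trivial link).** A link in $\mathbb{RP}^3$ is non-trivial if no homeomorphism of $\mathbb{RP}^3$ sends its circles into a flat plane; otherwise it is trivial. In the same way, a link in $\mathbb R^3$ is non-trivial if no homeomorphism of $\mathbb R^3$ sends its circles into a flat plane.

*Examples.* A round circle and a projective line are trivial knots: each lies in a flat plane. Now let
$$C_1=\{(\cos a,\sin a,0)\},\qquad C_2=\{(1+\cos a,0,\sin a)\}.$$
These two round circles form a Hopf link in $\mathbb R^3$. We check that $C_1\cup C_2$ is non-trivial in $\mathbb{RP}^3$.

First, neither $C_i$ bounds a disc in $\mathbb{RP}^3$ that misses the other circle $C_j$. The central projection from an open hemisphere of $S^3$ to $\mathbb R^3$ is a homeomorphism; let $\tilde C_1,\tilde C_2$ be the lifts to this hemisphere. Their linking number in $S^3$ is $\pm1$. A disc bounded by $C_i$ that misses $C_j$ is simply connected, so it lifts to a disc bounded by $\tilde C_i$ that misses $\tilde C_j$. Then $\tilde C_i$ is null-homotopic in $S^3-\tilde C_j$ and the linking number is $0$, a contradiction.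

Second, suppose a homeomorphism $g$ sends $C_1\cup C_2$ into a flat plane $Q$. The circles $C_i$ are null-homotopic in $\mathbb{RP}^3$, and $\pi_1(Q)\to\pi_1(\mathbb{RP}^3)$ is an isomorphism, so $g(C_1)$ and $g(C_2)$ are null-homotopic in $Q$. A null-homotopic simple closed curve on a surface bounds a disc, so $g(C_1)$ bounds a disc $\Delta\subset Q$. Either $\Delta$ misses $g(C_2)$, or $g(C_2)\subset\operatorname{int}\Delta$ and $g(C_2)$ bounds a disc inside $\operatorname{int}\Delta$, which misses $g(C_1)$. In both cases one of the circles $C_i$ bounds a disc missing the other, which we have just excluded.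

**Definition (four collinear points).** A link in $\mathbb{RP}^3$ has four collinear points if four distinct points of it lie on a common projective line.

*Examples.* A round circle does not, since a line meets it in at most two points. The Hopf link $C_1\cup C_2$ does: the $x$-axis meets $C_1$ at $x=-1,1$ and $C_2$ at $x=0,2$. Notice the order along the line. The two points of $C_1$ cut the projective line into two segments, the bounded one and the one through infinity, and *each* of them contains a point of $C_2$.

## 2. Links that miss a topological plane

Greg Kuperberg's paper "Quadrisecants of knots and links", arXiv:math/9712205 (1997), extending earlier theorems of Pannwitz, Morton and Mond, proves that every non-trivial tame link in $\mathbb R^3$ has four collinear points. In projective space the paper is the source of the following conjecture.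

*If a non-trivial link in $\mathbb{RP}^3$ is disjoint from some topological plane, does it have four collinear points?*

The answer is yes, in the following form.

**Theorem 1.** Let $L\subset\mathbb{RP}^3$ be a tame link disjoint from some topological plane.

(a) If a component $K$ of $L$ does not bound a tame disc with interior disjoint from $L$, then some projective line contains at least two points of $K$ and at least four points of $L$.

(b) If $L$ is non-trivial, then such a component $K$ exists. Hence $L$ has four collinear points.

The proof works directly with an arbitrary tame link. It uses no general position and no approximation of the link, and it does not use the theorem for $\mathbb R^3$.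

## 3. A non-trivial link that meets every flat plane

If $L$ misses a *flat* plane, a projective transformation sends that plane to infinity, preserves lines, and puts $L$ into $\mathbb R^3$, where one can hope to quote the theorem for $\mathbb R^3$. For a topological plane one would like to do the same with a homeomorphism $h$ of $\mathbb{RP}^3$ that sends the given plane to infinity. The theorem for $\mathbb R^3$ may then give four collinear points of $h(L)$. Here the approach stops: $h^{-1}$ does not carry lines to lines, so nothing follows for $L$. Nor can one in general find a flat plane to use instead, as the following example shows.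

*Example.* Choose $p_1,p_2,p_3$ on a great circle of $S^3$ at angles $0,2\pi/3,4\pi/3$, so $p_1+p_2+p_3=0$. Take a path in $S^3$ through $p_1,p_2,p_3$, project it to $\mathbb{RP}^3$, and perturb it, keeping the three points fixed, to a smooth embedded arc; this is possible in dimension three. A suitable lift of the arc still passes through $p_1,p_2,p_3$. Let $\Delta$ be a thin smooth strip having this arc in one of its long edges, with rounded corners, and let $K=\partial\Delta$. Since $\Delta$ lifts to $S^3$, so does $K$, to a circle $\tilde K$ containing $p_1,p_2,p_3$. A flat plane is the image of $\{f=0\}$ for a nonzero linear functional $f$ on $\mathbb R^4$. As $f(p_1)+f(p_2)+f(p_3)=0$ and $\tilde K$ is connected, $f$ vanishes somewhere on $\tilde K$. So every flat plane meets $K$.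

On the other hand, the smooth disc $\Delta$ can be moved to a round disc in $\mathbb R^3$ by a diffeomorphism $g$ of $\mathbb{RP}^3$ (this is the disc theorem recalled in Section 4). Let $C$ be a meridian circle of $K$, so small that $g(C)\subset\mathbb R^3$. Then $L=K\cup C$ misses the topological plane $g^{-1}$(plane at infinity). The lift of $C$ close to $\tilde K$ is a small meridian of $\tilde K$, so it has linking number $\pm1$ with it, and the argument for the Hopf link in Section 1 applies word for word: $L$ is non-trivial. Theorem 1 applies to $L$, yet $L$ meets every flat plane.

So the topological hypothesis has to be used topologically. We will use it only through one consequence: $L$ lies in the interior of a ball $E$ whose boundary sphere is bicollared.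

## 4. Longitudes, meridians and discs

**Set-up.** Let $L$ be as in Theorem 1 and let $h$ be a homeomorphism of $\mathbb{RP}^3$ carrying a topological plane disjoint from $L$ to the plane at infinity. Then $h(L)\subset\mathbb R^3$ is compact. Let $E$ be the $h^{-1}$-image of a closed round ball of $\mathbb R^3$ whose interior contains $h(L)$. So $L\subset\operatorname{int}E$, the sphere $\partial E$ is bicollared, and $E$ is simply connected.

Smooth notions are transported by $\Phi$. Choose disjoint closed tubes around the components of $L$, all contained in $\operatorname{int}E$. Let $K$ be the component under study. Fix a 1-periodic map $\kappa:\mathbb R\to K$ inducing a homeomorphism $\mathbb R/\mathbb Z\to K$ (a smooth regular parametrization after applying $\Phi$), and describe the tube of $K$ by $\psi:K\times D^2\to N$ with $\psi(x,0)=x$, where $D^2\subset\mathbb C$ is the closed unit disc. The normal bundle is trivial because $\mathbb{RP}^3$ is orientable. Put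
$$X=\mathbb{RP}^3-L,\qquad e(s)=\psi(\kappa(s),1),\qquad *=e(0),\qquad G=\pi_1(X,*).$$
Let $\lambda\in G$ be the class of $e|_{[0,1]}$ (a longitude) and $\mu\in G$ the class of $\theta\mapsto\psi(\kappa(0),e^{2\pi i\theta})$, $0\le\theta\le1$ (the meridian). Both loops lie on the torus $\partial N$, so $\lambda\mu=\mu\lambda$. Let $P=\langle\lambda,\mu\rangle$, the image of $\pi_1(N-K)$ in $G$. Finally let $\rho:G\to\pi_1(\mathbb{RP}^3)=\mathbb Z/2$ be induced by inclusion. Since $N\subset E$ and $E$ is simply connected, $\rho(P)=1$ and $K$ is null-homotopic in $\mathbb{RP}^3$.

*Example.* For the Hopf link with $K=C_1$ take $E$ to be a large round ball. The group $\pi_1(\mathbb R^3-C_1\cup C_2)$ is $\mathbb Z^2$, and the isomorphism is given by the linking numbers with $C_1$ and $C_2$. Here $\mu=(\pm1,0)$ and $\lambda=(n,\pm1)$, where $n$ depends on $\psi$. So $\lambda$ and $\mu$ generate this group, and $\lambda\notin\langle\mu\rangle$.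

We recall two textbook facts. *Dehn's lemma*: a simple closed curve on the boundary of a compact 3-manifold $M$ that is null-homotopic in $M$ bounds a properly embedded disc in $M$. *Disc theorem* (Palais, Cerf; Hirsch, *Differential Topology*, Ch. 8): any two smoothly embedded 2-discs in a connected 3-manifold without boundary are ambient isotopic by a compactly supported isotopy.

The next lemma turns "bounds a disc" into algebra, and it reduces part (b) of the theorem to part (a). Its proof does not use the ball $E$.

**Lemma 1.** (i) If $\lambda\in\langle\mu\rangle$ in $G$, then $K$ bounds a tame disc with interior disjoint from $L$.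

(ii) If each of the $n$ components of $L$ bounds a tame disc with interior disjoint from $L$, then $L$ is equivalent to the boundary of $n$ disjoint round discs in a flat plane; in particular $L$ is trivial.

*Proof.* Apply $\Phi$, so that everything is smooth.

(i) Suppose $\lambda\mu^k=1$. The simple closed curve $J=\{\psi(\kappa(s),e^{2\pi iks})\}\subset\partial N$ has class $\lambda\mu^k$, so it is null-homotopic in $X$. Let $M$ be the exterior of the open tubes. Since $X$ deformation retracts to $M\supset J$, the curve $J$ is null-homotopic in $M$. By Dehn's lemma $J$ bounds a properly embedded disc in $M$. Extend $\psi$ to a slightly larger tube. After an isotopy the disc is radial near $\partial N$: near $J$ it consists of the points $\psi(\kappa(s),re^{2\pi iks})$ with $r\ge1$ close to $1$. Add the annulus $\{\psi(\kappa(s),re^{2\pi iks}):0\le r\le1\}$. It is smoothly embedded, also along $r=0$, because there the $s$-derivative is tangent to $K$ and nonzero and the $r$-derivative is normal to $K$ and nonzero. The union is a smooth disc bounded by $K$. Its part in $M$ misses $L$ and the annulus meets $L$ only in $K$.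

(ii) We first show by induction on $n$ that the components $K_1,\dots,K_n$ bound *disjoint* discs. For $n=1$ this is the hypothesis. For $n\ge2$ the induction hypothesis, applied to $K_2\cup\dots\cup K_n$, gives disjoint discs $D_2,\dots,D_n$ with $\partial D_i=K_i$. They may cross $K_1$. Let $D$ be a disc bounded by $K_1$ with $D\cap L=K_1$. Extend $D$ slightly and take a thin tubular neighborhood: this gives an open set $O\cong\mathbb R^3$, disjoint from $K_2\cup\dots\cup K_n$, in which $D$ is a round flat disc. The set $\bigcup_{i\ge2}D_i$ is closed and nowhere dense, so there is $z\in O\setminus\bigcup_{i\ge2}D_i$. Shrinking $D$ and translating it to a tiny round disc near $z$ is an isotopy of $D$ in $O$, so by isotopy extension there is a diffeomorphism $g$ of $\mathbb{RP}^3$ with compact support in $O$ such that $g(D)$ lies so close to $z$ that it misses $\bigcup_{i\ge2}D_i$. Then $D$ misses the discs $g^{-1}(D_2),\dots,g^{-1}(D_n)$. These are disjoint from each other, and $\partial g^{-1}(D_i)=g^{-1}(K_i)=K_i$ because $g$ is the identity outside $O$. So $D,g^{-1}(D_2),\dots,g^{-1}(D_n)$ are disjoint discs with boundaries $K_1,\dots,K_n$.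

Now choose disjoint round discs $D_1',\dots,D_n'$ in a flat plane. By the disc theorem we move the first disc to $D'_1$. The other discs are carried along and remain disjoint from it. Then we move the second disc to $D'_2$ inside the complement of $D_1'$, then the third inside the complement of $D_1'\cup D_2'$, and so on. These complements are connected, since finitely many disjoint discs do not separate a connected 3-manifold, and the isotopies have compact support in them, so the discs already placed do not move. In the end $L$ has been carried to $\bigcup\partial D_i'$. $\square$

*Part (b) follows from part (a).* If every component bounded a tame disc with interior disjoint from $L$, then $L$ would be trivial by Lemma 1(ii). So a non-trivial $L$ has a component $K$ as in (a), and (a) gives the line. It remains to prove (a).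

## 5. Conjugation across the free product

This is the only place where the ball $E$ is used in an essential way. We recall the normal form theorem: in a free product $H*H'$ every element is, in exactly one way, a reduced word, that is, a product of nontrivial letters taken alternately from $H$ and $H'$. The length is the number of letters, and the elements of $H$ are those of the form $1$ or one letter from $H$.

**Lemma 2.** If $\lambda\notin\langle\mu\rangle$, then
$$\text{there are no } w\in G \text{ with } \rho(w)\ne1 \text{ and } i,j\in\mathbb Z \text{ with } w^{-1}(\lambda\mu^i)w=\lambda\mu^j. \tag{1}$$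

*Proof.* We cut $X$ along $\partial E$ into $E-L$ and $\mathbb{RP}^3-\operatorname{int}E$. Both pieces and $\partial E$ are path-connected, and $\partial E$ is bicollared and simply connected. By van Kampen's theorem $G=H*H'$ with $H=\pi_1(E-L,*)$ and $H'\cong\pi_1(\mathbb{RP}^3-\operatorname{int}E)$. Since $N\subset E$ we have $P\subset H$, and $\rho(H)=1$ because $E$ is simply connected.

Let $\rho(w)\ne1$. Then $w\notin H$, so $w=h'v$ with $h'\in H$ (possibly $1$) and $v\ne1$ a reduced word that begins with a letter of $H'$. Let $1\ne a\in H$. Then
$$w^{-1}aw=v^{-1}\,(h'^{-1}ah')\,v .$$
The word $v^{-1}$ ends with a letter of $H'$, the word $v$ begins with a letter of $H'$, and between them stands the nontrivial letter $h'^{-1}ah'$ of $H$. So the right side is a reduced word of length $2|v|+1\ge3$, and $w^{-1}aw\notin H$. Apply this to $a=\lambda\mu^i$, which lies in $H$ and is not $1$ because $\lambda\notin\langle\mu\rangle$. Since $\lambda\mu^j\in H$, we get $w^{-1}(\lambda\mu^i)w\ne\lambda\mu^j$. $\square$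

*Example.* For the Hopf link, $H=\mathbb Z^2=\langle\lambda,\mu\rangle$. The space $\mathbb{RP}^3-\operatorname{int}E$ deformation retracts to the plane at infinity, so $H'=\{1,\theta\}\cong\mathbb Z/2$ and $G=\mathbb Z^2*\mathbb Z/2$. For $w=\theta$ the element $\theta\lambda\mu^i\theta$ has length $3$ and is not in $\mathbb Z^2$. The condition $\rho(w)\neq1$ cannot be dropped: every $w\in P$ satisfies $w^{-1}\lambda w=\lambda$.

## 6. Inner and outer segments of a secant

Two distinct points $x,y\in K$ cut the projective line $xy$ into two segments. On the Hopf link we could tell them apart as "bounded" and "through infinity". In general infinity is not available, since $K$ may meet it, but the ball $E$ lets us tell them apart.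

Since $E$ is simply connected, $p^{-1}(E)=\tilde E\sqcup-\tilde E$. Let $\tilde K\subset\tilde N\subset\tilde E$ be the lifts of $K\subset N$. Then $\kappa$ lifts to a 1-periodic map $\tilde\kappa:\mathbb R\to\tilde K\subset S^3\subset\mathbb R^4$. Ordered pairs of distinct points of $K$ are parametrized by an open annulus $A$:
$$\tilde A=\{(s,t)\in\mathbb R^2:s<t<s+1\},\qquad T(s,t)=(s+1,t+1),\qquad A=\tilde A/T .$$
For $(s,t)\in\tilde A$ put $\tilde x=\tilde\kappa(s)$, $\tilde y=\tilde\kappa(t)$, $x=p(\tilde x)$, $y=p(\tilde y)$. Then $\tilde x\ne\tilde y$, and $\tilde x\ne-\tilde y$ because $\tilde K\cap-\tilde K=\emptyset$. So $\tilde x,\tilde y$ are linearly independent, and for $u\in[0,1]$ we can define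
$$\sigma_{s,t}(u)=p\Big(\tfrac{(1-u)\tilde x+u\tilde y}{|(1-u)\tilde x+u\tilde y|}\Big),\qquad \tau_{s,t}(u)=p\Big(\tfrac{(1-u)\tilde y-u\tilde x}{|(1-u)\tilde y-u\tilde x|}\Big). \tag{2}$$

**Definition (inner and outer segment).** The path $\sigma_{s,t}$ from $x$ to $y$ is the inner segment of $(s,t)$. The path $\tau_{s,t}$ from $y$ to $x$ is the outer segment.

*Example.* If $E$ is a round ball in $\mathbb R^3$, then $\tilde E$ lies in an open hemisphere, $\sigma_{s,t}$ is the ordinary chord from $x$ to $y$, and $\tau_{s,t}$ leaves $y$ away from $x$ and returns to $x$ through infinity.

Both paths are continuous in $(s,t,u)$, injective in $u$, and unchanged when $(s,t)$ is replaced by $T(s,t)$. They meet only at $x,y$, and their union is the line $xy$. The lift of $\tau_{s,t}$ given by (2) runs from $\tilde y$ to $-\tilde x$, from $\tilde K$ to $-\tilde K$; this is the topological mark of the outer segment. Since $\tilde\kappa(s)\ne-\tilde\kappa(t)$ for *all* $s,t$, the formula for $\sigma$ extends continuously to $s\le t\le s+1$, where it gives constant paths for $t=s$ and for $t=s+1$. There is no such extension of $\tau$.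

**Standing finiteness assumption.** In Sections 7 to 10, every line containing at least two points of $K$ meets $L$ in a finite set. In the proof of Theorem 1 this will hold because we argue by contradiction.

## 7. Elements of $\pi_1$ attached to a segment

We want to attach an element of $G$ to a segment with endpoints on $K$. The segment touches $L$ at its ends and perhaps elsewhere, so it must be pushed off $L$, and the pushed segment must be joined to $*$. Both operations involve choices. We keep all possible results, as a set.

**Standard neighborhoods.** A standard neighborhood of $q\in L$ is an open $B\ni q$ with $(B,B\cap L,q)\cong(\mathbb R^3,\mathbb R\times0,0)$, contained in the tube of the component of $q$; if $q=\kappa(s)\in K$, we also require $B\subset\psi(\kappa((s-\frac14,s+\frac14))\times D^2)$. The short thin cylinders $\psi(\kappa((s-\epsilon,s+\epsilon))\times\{|z|<\epsilon\})$ are examples, and similarly in the other tubes. Such neighborhoods form a basis of neighborhoods of $q$, and $B-L$, homeomorphic to $\mathbb R^3$ minus a line, is path-connected.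

**Lemma 3.** If $B'\subset B$ are standard neighborhoods of $q$, then every path in $B-L$ with endpoints in $B'-L$ is homotopic rel endpoints in $B-L$ to a path in $B'-L$.

*Proof.* We first show that $\pi_1(B'-L)\to\pi_1(B-L)$ is onto. In the coordinates of $B$ take a round ball $B''\subset B'$ about $q$. Then $\pi_1(B''-L)\to\pi_1(B-L)$ is an isomorphism, and it factors through $\pi_1(B'-L)$. Now let $\gamma$ be a path in $B-L$ from $a$ to $b$, with $a,b\in B'-L$. Choose a path $\zeta$ from $a$ to $b$ in $B'-L$. The loop $\gamma\zeta^{-1}$ is homotopic in $B-L$ to a loop $\epsilon$ in $B'-L$, so $\gamma\simeq\epsilon\zeta$. $\square$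

**Types.** We need to join $*$ to points near $\kappa(s)$ inside $N-K$, and to remember how often the joining path runs around $K$. Let $\hat N=\mathbb R\times(D^2\setminus0)\to N-K$, $(s,z)\mapsto\psi(\kappa(s),z)$. This is a covering, and $\pi_1(\hat N)$ is generated by the meridian.

**Definition (type).** Let $s\in\mathbb R$. A path $c$ in $N-K$ from $*$ to a point $z\in\psi(\kappa((s-\frac14,s+\frac14))\times D^2)-K$ has type $s$ if its lift to $\hat N$ starting at $(0,1)$ ends with first coordinate in $(s-\frac14,s+\frac14)$.

*Example.* The paths $e|_{[0,s]}$ and $e|_{[0,s+1]}$, for $s\ge0$, end at the same point. The first has type $s$ and not type $s+1$; the second has type $s+1$ and not type $s$.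

The window $(s-\frac14,s+\frac14)$ has length less than $1$, so over it there is exactly one lift of $z$. We use three rules.

* (T1) For every such $z$ there are type-$s$ paths to $z$. Any two differ, up to homotopy, by left multiplication by a power of $\mu$, and every such multiplication preserves the type. Indeed $\hat N$ is connected, and if $c_1,c_2$ have type $s$ and the same endpoint, then $c_1c_2^{-1}$ lifts to a loop in $\hat N$.
* (T2) Let $B$ be a standard neighborhood of $\kappa(s)$. A type-$s$ path ending in $B-K$, followed by a path in $B-K$, has type $s$. Indeed the first coordinates of points of $\hat N$ over $B-K$ lie in the disjoint intervals $(s-\frac14+n,s+\frac14+n)$, $n\in\mathbb Z$, and a connected lift cannot leave its interval.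
* (T3) The type-$(s+1)$ paths are, up to homotopy, $\lambda$ followed by type-$s$ paths. Indeed $e|_{[0,1]}$ lifts to a path from $(0,1)$ to $(1,1)$, and translation by $1$ in the first coordinate is a deck transformation.

**Push-offs.** Let $\beta$ be a path from $\kappa(s)$ to $\kappa(t)$ such that $\beta^{-1}(L)=\{0=u_0<\dots<u_k=1\}$ is finite. Data for $\beta$ consist of standard neighborhoods $B_i$ of $\beta(u_i)$ and pairwise disjoint closed intervals $I_i$, neighborhoods of $u_i$ in $[0,1]$, with $\beta(I_i)\subset B_i$. Note that $I_i\cap\beta^{-1}(L)=\{u_i\}$. A push-off of $\beta$ for these data is a path $\beta':[0,1]\to X$ with $\beta'=\beta$ off $\bigcup I_i$, hence also at the endpoints of the $I_i$ lying in $(0,1)$, and with $\beta'(I_i)\subset B_i-L$. At the two ends, $\beta'(0)\in B_0-L$ and $\beta'(1)\in B_k-L$ are free. Push-offs exist because the $B_i-L$ are path-connected.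

**Definition (class set).** For given data,
$$\mathrm{Cl}(\beta;s,t)=\{[c\,\beta'\,c'^{-1}]:\ \beta'\text{ a push-off},\ c\text{ of type }s\text{ to }\beta'(0),\ c'\text{ of type }t\text{ to }\beta'(1)\}\subset G. \tag{3}$$

The set is non-empty, and by (T1) it is invariant under left and right multiplication by $\langle\mu\rangle$.

*Example.* Take the Hopf link, $K=C_1$, $\kappa(s)=(\cos2\pi s,\sin2\pi s,0)$, and let $\beta$ be the chord from $\kappa(s)$ to $\kappa(s+\frac12)$. It meets $L$ at its ends and at the origin, which lies on $C_2$. All push-offs stay in $\mathbb R^3$, so $\mathrm{Cl}(\beta;s,s+\frac12)\subset H=\mathbb Z^2$. At the origin we may insert any number of turns around $C_2$, so the set is invariant under adding the meridian $(0,\pm1)$ of $C_2$; it is also invariant under adding $\mu=(\pm1,0)$. Hence $\mathrm{Cl}(\beta;s,s+\frac12)=H$.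

**Lemma 4.** (i) $\mathrm{Cl}(\beta;s,t)$ does not depend on the data.

(ii) $\mathrm{Cl}(\beta;s+1,t+1)=\lambda\,\mathrm{Cl}(\beta;s,t)\,\lambda^{-1}$.

(iii) If $\beta((0,1))\cap L=\emptyset$, then $\mathrm{Cl}(\beta;s,t)$ is a single double coset $\langle\mu\rangle g\langle\mu\rangle$.

*Proof.* (i) Any two sets of data $(B_i,I_i)$ and $(B_i',I_i')$ have a common refinement: choose standard neighborhoods $B_i''\subset B_i\cap B_i'$ of $\beta(u_i)$ and then intervals $I_i''\subset I_i\cap I_i'$ with $\beta(I_i'')\subset B_i''$. So it suffices to compare data $(B_i,I_i)$ with smaller data $B_i'\subset B_i$, $I_i'\subset I_i$.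

A push-off for the smaller data is a push-off for the larger data, because on $I_i\setminus I_i'$ it equals $\beta$, which there lies in $B_i-L$.

Conversely let $\beta'$ be a push-off for the larger data. For $0<i<k$ let $I_i=[l,r]$ and $I_i'=[l',r']$. The path
$$\eta=(\beta|_{[l,l']})^{-1}\cdot\beta'|_{[l,r]}\cdot(\beta|_{[r',r]})^{-1}$$
lies in $B_i-L$ and runs from $\beta(l')$ to $\beta(r')$, which are points of $B_i'-L$. By Lemma 3 it is homotopic rel endpoints in $B_i-L$ to a path $\eta'$ in $B_i'-L$, so $\beta'|_{I_i}\simeq\beta|_{[l,l']}\cdot\eta'\cdot\beta|_{[r',r]}$ rel endpoints.

For $i=0$ let $I_0=[0,r]$ and $I_0'=[0,r']$. Choose any path $\eta$ in $B_0'-L$ ending at $\beta(r')$ and put $\epsilon=\beta'|_{[0,r]}\cdot(\beta|_{[r',r]})^{-1}\cdot\eta^{-1}$, a path in $B_0-L$. Then $\beta'|_{[0,r]}\simeq\epsilon\cdot\eta\cdot\beta|_{[r',r]}$, and $c\epsilon$ has type $s$ by (T2).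

For $i=k$ let $I_k=[l,1]$ and $I_k'=[l',1]$. Choose any path $\eta$ in $B_k'-L$ starting at $\beta(l')$ and put $\epsilon=\eta^{-1}\cdot(\beta|_{[l,l']})^{-1}\cdot\beta'|_{[l,1]}$, a path in $B_k-L$ ending at $\beta'(1)$. Then $\beta'|_{[l,1]}\simeq\beta|_{[l,l']}\cdot\eta\cdot\epsilon$, and $c'\epsilon^{-1}$ has type $t$ by (T2).

Replacing all pieces, and replacing $c,c'$ by $c\epsilon$ and $c'\epsilon^{-1}$ with the respective $\epsilon$, we write $[c\beta'c'^{-1}]$ as an element obtained from the smaller data.

(ii) By (T3) the paths of types $s+1$ and $t+1$ are $\lambda c$ and $\lambda c'$ with $c,c'$ of types $s,t$, and $[\lambda c\,\beta'(\lambda c')^{-1}]=\lambda[c\beta'c'^{-1}]\lambda^{-1}$.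

(iii) Here $k=1$. Fix data and let $I_0=[0,r]$, $I_1=[l,1]$. For any push-off $\beta'$ and any $c,c'$, the paths $c\cdot\beta'|_{[0,r]}$ and $c'\cdot(\beta'|_{[l,1]})^{-1}$ have types $s$ and $t$ by (T2), and they end at the fixed points $\beta(r)$ and $\beta(l)$. Let $c_0,c_0'$ be fixed paths of types $s,t$ to these points. By (T1) the two paths are homotopic to $\mu^ic_0$ and $\mu^jc_0'$. Since $\beta'=\beta$ on $[r,l]$, we get $[c\beta'c'^{-1}]=\mu^i[c_0\,\beta|_{[r,l]}\,c_0'^{-1}]\mu^{-j}$. So the class set lies in one double coset, and by bi-invariance it is that double coset. $\square$

When a segment moves, its class set can jump, but only in one direction: the limit has *more* push-offs than its neighbors.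

**Lemma 5 (semicontinuity).** Let $\beta_v$, for $v$ in an open subset of $\mathbb R^2$, be a continuous family of paths from $\kappa(s(v))$ to $\kappa(t(v))$, with $s,t$ continuous and all $\beta_v^{-1}(L)$ finite. Each $v_0$ has a round disc neighborhood $W$ with $\mathrm{Cl}(\beta_v;s(v),t(v))\subset\mathrm{Cl}(\beta_{v_0};s(v_0),t(v_0))$ for all $v\in W$.

*Proof.* Take data $(B_i,I_i)$, $0\le i\le k$, for $\beta_{v_0}$. Interiors of the $I_i$ are taken relative to $[0,1]$. By compactness there is a round disc $W$ about $v_0$, inside the domain, such that for all $v\in W$:
$$\beta_v(I_i)\subset B_i,\qquad \beta_v\big([0,1]\setminus\textstyle\bigcup\operatorname{int}I_i\big)\cap L=\emptyset,\qquad |s(v)-s(v_0)|,\ |t(v)-t(v_0)|<\tfrac14 .$$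

Let $v\in W$. Then $\beta_v^{-1}(L)\subset\bigcup\operatorname{int}I_i$; a given $I_i$ may contain several points of $\beta_v^{-1}(L)$, or none. By Lemma 4(i) we may compute $\mathrm{Cl}(\beta_v;s(v),t(v))$ with data so small that for each $u\in\beta_v^{-1}(L)\cap\operatorname{int}I_i$ the interval around $u$ lies in $\operatorname{int}I_i$ and the neighborhood of $\beta_v(u)$ lies in $B_i$. Let $\beta'$ be a push-off of $\beta_v$ for such data. Then $\beta'(I_i)\subset B_i-L$, and $\beta'=\beta_v$ off $\bigcup\operatorname{int}I_i$.

We now transport $\beta'$ to a push-off of $\beta_{v_0}$. Let $v_\theta$, $0\le\theta\le1$, run along the straight segment from $v_0$ to $v$, which lies in $W$. For an endpoint $l\in(0,1)$ of some $I_i$, the track $\theta\mapsto\beta_{v_\theta}(l)$ lies in $B_i-L$. Let $J=[a,b]$ be one of the closed intervals between consecutive $I_i$. The family $\beta_{v_\theta}|_J$ is a homotopy in $X$ from $\beta_{v_0}|_J$ to $\beta_v|_J$, so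
$$\beta_v|_J\simeq(\text{track of }a)^{-1}\cdot\beta_{v_0}|_J\cdot(\text{track of }b)$$
rel endpoints in $X$. Substitute this for every $J$ and attach the tracks to the neighboring intervals $I_i$. Thus $\beta'$ is homotopic rel endpoints in $X$ to the path $\beta''$ that equals $\beta_{v_0}$ off $\bigcup I_i$ and on $I_i=[l,r]$ is $(\text{track of }l)\cdot\beta'|_{I_i}\cdot(\text{track of }r)^{-1}$, with the first track omitted for $i=0$ and the last track omitted for $i=k$. On $I_i$ the path $\beta''$ stays in $B_i-L$. So $\beta''$ is a push-off of $\beta_{v_0}$ for $(B_i,I_i)$, with $\beta''(0)=\beta'(0)$ and $\beta''(1)=\beta'(1)$.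

Finally we compare types. Let $c$ have type $s(v)$ and end at $\beta'(0)\in B_0$. The first coordinate $a$ of its lifted endpoint lies in $(s(v)-\frac14,s(v)+\frac14)$. Since $B_0$ is a standard neighborhood of $\kappa(s(v_0))$, there is $n\in\mathbb Z$ with $a+n\in(s(v_0)-\frac14,s(v_0)+\frac14)$. Then
$$|n|\le|a+n-s(v_0)|+|s(v_0)-s(v)|+|s(v)-a|<\tfrac34,$$
so $n=0$ and $c$ has type $s(v_0)$. In the same way a path $c'$ of type $t(v)$ to $\beta'(1)$ has type $t(v_0)$. Hence $[c\beta'c'^{-1}]=[c\beta''c'^{-1}]\in\mathrm{Cl}(\beta_{v_0};s(v_0),t(v_0))$. $\square$

## 8. The class sets $C$ and $D$ of secants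

For $(s,t)\in\tilde A$ put
$$C(s,t)=\mathrm{Cl}(\sigma_{s,t};s,t),\qquad D(s,t)=\mathrm{Cl}(\tau_{s,t};t,s).$$
They are defined by the finiteness assumption, since $\sigma_{s,t}$ and $\tau_{s,t}$ are injective. The segments do not change under $T$, so Lemma 4(ii) gives
$$C(T(v))=\lambda\,C(v)\,\lambda^{-1},\qquad D(T(v))=\lambda\,D(v)\,\lambda^{-1}. \tag{4}$$

The next lemma says what we need to know about each: outer classes leave the ball in the sense of $\rho$, and inner classes are known near the two ends of the annulus.

**Lemma 6.** (i) Every $w\in D(s,t)$ has $\rho(w)\ne1$.

(ii) There is $\delta\in(0,\frac12)$ with $C(s,t)\subset\langle\mu\rangle$ if $s<t<s+\delta$, and $C(s,t)\subset\lambda^{-1}\langle\mu\rangle$ if $s+1-\delta<t<s+1$.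

*Proof.* (i) Let $w=[c\,\tau'c'^{-1}]$, where $\tau'$ is a push-off of $\tau=\tau_{s,t}$ for data $(B_i,I_i)$, $0\le i\le k$. We lift this loop to $S^3$ and see where it ends. Let $\tilde\tau$ be the lift of $\tau$ from $\tilde y$ to $-\tilde x$, and let $\tilde*\in\tilde N$ be the point over $*$. Each $B_i$ lies in a tube, hence in $E$, so $p^{-1}(B_i)$ is the disjoint union of two homeomorphic copies of $B_i$. Lift $c\tau'c'^{-1}$ starting at $\tilde*$.

The lift of $c$ stays in $\tilde N$ and ends in the copy of $B_0$ that lies in $\tilde N$. This copy contains $\tilde y$, hence it contains $\tilde\tau(I_0)$. The lift of $\tau'|_{I_0}$ stays in this copy, so at the right end of $I_0$, where $\tau'=\tau$, it agrees with $\tilde\tau$. Between the intervals $\tau'=\tau$, so the agreement continues. On an intermediate $I_i$ the lift starts on $\tilde\tau$, stays in the copy of $B_i$ containing $\tilde\tau(I_i)$, and so agrees with $\tilde\tau$ again at the right end of $I_i$. On $I_k$ it stays in the copy of $B_k$ containing $-\tilde x$, and this copy lies in $-\tilde N$. Then $c'^{-1}$ lifts into $-\tilde N$ and ends at $-\tilde*$. The loop lifts to a path that is not closed, so $\rho(w)\ne1$.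

(ii) The sets $\langle\mu\rangle$ and $\lambda^{-1}\langle\mu\rangle$ are invariant under conjugation by $\lambda$. So by (4) and compactness of $\{s_0\in[0,1]\}$ it is enough to prove, for each $s_0$, the first statement for $(s,t)\in\tilde A$ near $(s_0,s_0)$ and the second for $(s,t)\in\tilde A$ near $(s_0,s_0+1)$. Let $B\subset\psi(\kappa((s_0-\frac18,s_0+\frac18))\times D^2)$ be a standard neighborhood of $\kappa(s_0)$.

*Near $(s_0,s_0)$.* Let $s<t$ be within $\frac1{16}$ of $s_0$ and so close to $s_0$ that $\sigma_{s,t}\subset B$; this is possible because $\sigma$ extends continuously by the constant path at $(s_0,s_0)$. For small data, push-offs $\sigma'$ lie in $B-L$. Let $c$ have type $s$ and end at $\sigma'(0)\in B$. The first coordinate of its lifted endpoint lies in $(s-\frac14,s+\frac14)$ and, modulo $\mathbb Z$, in $(s_0-\frac18,s_0+\frac18)$. The integer ambiguity has absolute value less than $\frac14+\frac1{16}+\frac18<1$, so the coordinate lies in $(s_0-\frac18,s_0+\frac18)$. The same holds for the endpoint of $c\sigma'$, because the lift of $\sigma'\subset B-K$ stays over the same window. Since $(s_0-\frac18,s_0+\frac18)\subset(t-\frac14,t+\frac14)$, the path $c\sigma'$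 has type $t$. If $c'$ is any type-$t$ path to $\sigma'(1)$, then (T1) gives $c\sigma'\simeq\mu^ic'$ for some $i$, and $[c\sigma'c'^{-1}]=\mu^i\in\langle\mu\rangle$.

*Near $(s_0,s_0+1)$.* Let $t<s+1$ with $s$ and $t-1$ within $\frac1{16}$ of $s_0$, and so close to $s_0$ that $\sigma_{s,t}\subset B$. Again $\sigma'\subset B-L$ for small data. As before the first coordinate of the lifted endpoint of $c\sigma'$ lies in $(s_0-\frac18,s_0+\frac18)\subset(t-1-\frac14,t-1+\frac14)$, so $c\sigma'$ has type $t-1$, and $\lambda c\sigma'$ has type $t$ by (T3). Hence $c'\simeq\mu^i\lambda c\sigma'$ for some $i$, and $[c\sigma'c'^{-1}]=\lambda^{-1}\mu^{-i}\in\lambda^{-1}\langle\mu\rangle$. $\square$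

*Example.* Consider the Hopf link with $K=C_1$ once more. The chords of $C_1$ lie in the unit disc of $\{z=0\}$, which meets $C_2$ only at the origin, so a chord meets $C_2$ exactly when $t-s=\frac12$. On the connected region $0<t-s<\frac12$ every $C(v)$ is a single double coset by Lemma 4(iii). By Lemma 5 each $C(v)$ near $v_0$ is contained in $C(v_0)$, hence equal to it. So $C$ is constant there, equal to $\langle\mu\rangle$ by Lemma 6(ii). In the same way $C=\lambda^{-1}\langle\mu\rangle$ for $\frac12<t-s<1$. On the core circle $t-s=\frac12$ we found $C(v)=H$. The outer segments of these diameters sweep the part of the flat plane $\{z=0\}$ outside the unit disc, and they hit $(2,0,0)\in C_2$ exactly when the diameter lies on the $x$-axis.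

## 9. Three collinear points from the inner segments alone

Suppose $\lambda\notin\langle\mu\rangle$. The first thing to try is to follow the inner segment from one end of the annulus to the other, as in the example. Suppose no line through two points of $K$ met $L$ in a third point. Then every $C(v)$ would be a single double coset by Lemma 4(iii), so by Lemma 5 $C$ would be locally constant, hence constant on the connected set $\tilde A$. By Lemma 6(ii) it would equal $\langle\mu\rangle$ near one end and $\lambda^{-1}\langle\mu\rangle$ near the other, so $\lambda\in\langle\mu\rangle$, a contradiction. Hence some line contains two points of $K$ and a third point of $L$, on the inner segment.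

This argument stops at three. At a secant where $C$ jumps, it forces one point of $L$ in the interior of the inner segment and no more. In the Hopf example $C(v)=H$ for *every* diameter, and only those on the $x$-axis carry four points of $L$. The class set $C(v)$ does not see the difference.

What does see the difference is the other half of the line. Let $F$ be the set of secants at which $C$ is neither inside $\langle\mu\rangle$ nor disjoint from it. Over $F$ the inner segment has already used up a third point. If no line through two points of $K$ has four points of $L$, then over $F$ the *outer* segment is clean, so $D$ is a single, locally constant double coset there. Moreover $F$ separates the two ends of the annulus, so we can travel once around the annulus close to $F$. By (4) this trip conjugates the outer class by $\lambda$, yet it must leave it unchanged. That is a relation of the kind excluded by (1), because outer classes have $\rho\ne1$.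

## 10. The outer segment carried around the annulus: proof of Theorem 1(a)

Suppose that $K$ does not bound a tame disc with interior disjoint from $L$, but that every line with at least two points on $K$ has at most three points on $L$. The finiteness assumption holds, so Sections 7 and 8 apply. By Lemma 1(i), $\lambda\notin\langle\mu\rangle$. By Lemma 2, (1) holds.

**Step 1: the set $F$.** This step defines the set where the inner class changes and shows that it stays away from the ends of the annulus. Let
$$U=\{v\in\tilde A:C(v)\subset\langle\mu\rangle\},\qquad V=\{v\in\tilde A:C(v)\cap\langle\mu\rangle=\emptyset\},\qquad F=\tilde A\setminus(U\cup V).$$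
By Lemma 5, if $v_0\in U$ then $C(v)\subset C(v_0)\subset\langle\mu\rangle$ for $v$ near $v_0$, so $U$ is open; in the same way $V$ is open. They are disjoint because $C(v)\ne\emptyset$. All three sets are $T$-invariant by (4), since conjugation by $\lambda$ fixes $\langle\mu\rangle$ pointwise. Let $\delta$ be as in Lemma 6(ii). Then $\{t-s<\delta\}\subset U$. Since $\lambda\notin\langle\mu\rangle$, the coset $\lambda^{-1}\langle\mu\rangle$ is disjoint from $\langle\mu\rangle$, so $\{t-s>1-\delta\}\subset V$. So $F$ is closed in $\tilde A$ and contained in $\{\delta\le t-s\le1-\delta\}$.

**Step 2: outer segments over $F$ are clean.** This step uses the assumption on lines. Let $v=(s,t)\in F$. If $\sigma_{s,t}((0,1))\cap L=\emptyset$, then by Lemma 4(iii) $C(v)=\langle\mu\rangle g\langle\mu\rangle$. This equals $\langle\mu\rangle$ if $g\in\langle\mu\rangle$, and is disjoint from $\langle\mu\rangle$ otherwise; so $v\in U\cup V$, a contradiction. Hence some point of $L$ lies in the interior of the inner segment. Together with $x$ and $y$ this makes three points of $L$ on the line $xy$, which has two points on $K$. By assumption there are no others, so $\tau_{s,t}((0,1))\cap L=\emptyset$.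 By Lemma 4(iii), $D(v)$ is a single double coset $\langle\mu\rangle w\langle\mu\rangle$.

**Step 3: $D$ is locally constant near $F$.** This step passes from the closed set $F$, which may be wild, to an open set in which we can draw paths. By Lemma 5 each $v\in F$ has an open disc neighborhood $W_v\subset\tilde A$ with $D(v')\subset D(v)$ for $v'\in W_v$. Since $D(v')$ is non-empty and $\langle\mu\rangle$-bi-invariant and $D(v)$ is a single double coset, $D(v')=D(v)$. Let
$$\mathcal W=\{\delta/2<t-s<1-\delta/2\}\cap\bigcup_{n\in\mathbb Z}\ \bigcup_{v\in F}T^n(W_v).$$
This is an open $T$-invariant neighborhood of $F$. By (4), $D$ is constant on each $T^n(W_v)$, with value $\lambda^nD(v)\lambda^{-n}$, which is again a single double coset because $\lambda$ commutes with $\mu$. So on $\mathcal W$ the function $D$ is locally constant, with values single double cosets.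

**Step 4: a path in $\mathcal W$ from some $v$ to $T(v)$.** This step makes precise that one can travel around the annulus close to $F$. Work in $A=\tilde A/T$ and denote images of $T$-invariant sets by the same letters. Since $F\subset\mathcal W$, the closed set $A\setminus\mathcal W$ is the disjoint union of
$$U\setminus\mathcal W=(A\setminus\mathcal W)\setminus V\qquad\text{and}\qquad V\setminus\mathcal W=(A\setminus\mathcal W)\setminus U,$$
and both are closed in $A$ because $U,V$ are open. Choose a smooth $f:A\to[0,1]$ equal to $0$ on $U\setminus\mathcal W$ and to $1$ on $V\setminus\mathcal W$. Points with $t-s\le\delta/2$ lie in $U\setminus\mathcal W$, so $f=0$ there; points with $t-s\ge1-\delta/2$ lie in $V\setminus\mathcal W$, so $f=1$ there.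

Let $R=\{s\equiv0\}\subset A$, an arc joining the two ends of $A$ and closed in $A$. By Sard's theorem choose $r\in(0,1)$ that is a regular value of both $f$ and $f|_R$. The set $f^{-1}(r)$ is contained in $\mathcal W$, is closed in $A$, and lies in the compact band $\{\delta/2\le t-s\le1-\delta/2\}$. So it is a compact 1-manifold, that is, a finite union of smooth circles. It is transverse to $R$, because $df$ does not vanish on the tangent of $R$ at the points of $R\cap f^{-1}(r)$. Along $R$ the function $f$ goes from $0$ to $1$ and crosses the value $r$ with a change of sign of $f-r$ at each of the finitely many points of $R\cap f^{-1}(r)$, so the number of these points is odd. Hence one of the circles meets $R$ in an odd number of points. The mod 2 intersection number with the closed arc $R$ is a homotopy invariant of loops in $A$, so this circle is not null-homotopic in $A$.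

An essential simple closed curve in an annulus generates $\pi_1$, and $\tilde A\to A$ is the universal cover, with deck group generated by $T$. So the circle lifts to a path in $\mathcal W\subset\tilde A$ from some $v$ to $T^{\pm1}(v)$. If the exponent is $-1$, reverse the path and rename $T^{-1}(v)$ as $v$. In both cases we have a path in $\mathcal W$ from $v$ to $T(v)$.

**Step 5: contradiction.** This step compares the two descriptions of $D(T(v))$. By Step 3 and connectedness of the path, $D(T(v))=D(v)=\langle\mu\rangle w\langle\mu\rangle$ for some $w\in D(v)$. By (4), $D(T(v))=\lambda D(v)\lambda^{-1}\ni\lambda w\lambda^{-1}$. So $\lambda w\lambda^{-1}=\mu^iw\mu^j$ for some $i,j\in\mathbb Z$. Multiply by $\mu^{-i}$ on the left and by $\lambda$ on the right: $\mu^{-i}\lambda w=w\mu^j\lambda$. Since $\lambda$ and $\mu$ commute,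
$$w^{-1}(\lambda\mu^{-i})\,w=\lambda\mu^{j},\qquad \rho(w)\ne1, \tag{5}$$
where $\rho(w)\ne1$ is Lemma 6(i). This contradicts (1). So Theorem 1(a) is proved, and (b) follows as in Section 4: the conjecture is true. $\blacksquare$

## 11. Sharpness: the numbers two and four, and null-homotopic links

**The numbers.** For the Hopf link $C_1\cup C_2$ of round circles, a line meets each circle in at most two points, so no line has three points on one component or five points on the link. By Section 1 neither $C_i$ bounds a disc in $\mathbb{RP}^3$ missing the other circle. So "two" and "four" in Theorem 1(a) are optimal.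

**The hypothesis.** It cannot be weakened to "all components are null-homotopic". Let $K$ be the curve
$$\theta\mapsto[\cos\theta\cos3\theta:\cos\theta\sin3\theta:\sin\theta\cos3\theta:\sin\theta\sin3\theta],\qquad\theta\in\mathbb R/\pi,$$
that is, the curve $([\cos\theta:\sin\theta],[\cos3\theta:\sin3\theta])$ on the quadric $\mathbb{RP}^1\times\mathbb{RP}^1\subset\mathbb{RP}^3$.

*No four collinear points.* A line not on the quadric meets the quadric in at most two points. The lines on the quadric belong to the two rulings. Fixing the first coordinate fixes $\theta$ modulo $\pi$, so there is one point of $K$; fixing the second fixes $3\theta$ modulo $\pi$, so there are three.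

*Null-homotopic.* By the product formulas the four coordinates are
$$\tfrac12(\cos2\theta+\cos4\theta),\quad\tfrac12(\sin4\theta+\sin2\theta),\quad\tfrac12(\sin4\theta-\sin2\theta),\quad\tfrac12(\cos2\theta-\cos4\theta).$$
A linear change of coordinates turns them into $(\cos2\theta,\sin2\theta,\cos4\theta,\sin4\theta)$. So $K$ becomes the image of $\tilde K=\{(e^{i\varphi},e^{2i\varphi})/\sqrt2\}\subset S^3\subset\mathbb C^2$, $\varphi=2\theta\in\mathbb R/2\pi$. Replacing $\varphi$ by $\varphi+\pi$ we see that $-\tilde K=\{(e^{i\varphi},-e^{2i\varphi})/\sqrt2\}$, which is disjoint from $\tilde K$. So $\tilde K$ maps homeomorphically to $K$, and $K$ is null-homotopic.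

*Non-trivial.* We compute $\operatorname{lk}(\tilde K,-\tilde K)$. Move $-\tilde K$ through the curves $\{(r_1e^{i\varphi},-r_2e^{2i\varphi})\}$ with $r_1^2+r_2^2=1$ and $r_1$ growing from $1/\sqrt2$ to $1$. They miss $\tilde K$: at the start this was just seen, and later the moduli of the coordinates differ. At the end we reach the circle $\{z_2=0\}$, whose linking number with $\tilde K$ is, up to sign, the winding number of $z_2$ along $\tilde K$. So $\operatorname{lk}(\tilde K,-\tilde K)=\pm2$. If $K$ were trivial, it would lie in a topological plane. Being null-homotopic, it would bound a disc there, whose two lifts to $S^3$ are disjoint. Then $\tilde K$ would bound a disc missing $-\tilde K$, and the linking number would be $0$. So $K$ is a non-trivial null-homotopic knot without four collinear points. By Theorem 1 it meets every topological plane.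

*Property (1) fails for this $K$.* The circle of unit complex numbers $\zeta$ acts on $\mathbb{RP}^3$ by $[z_1,z_2]\mapsto[\zeta z_1,\zeta^2z_2]$, and $K$ is an orbit. If $\zeta$ fixes a point of $K$, then $(\zeta,\zeta^2)=\pm(1,1)$; the sign $-$ is impossible, since $\zeta=-1$ gives $\zeta^2=1$. So $\zeta=1$, the action is free near $K$, and by moving a small disc transverse to $K$ along the orbits we get a tube $\psi$ for which every curve $s\mapsto\psi(\kappa(s),z)$ is an orbit. Then $\lambda$ is the class of the orbit of $*$. For every loop $w(r)$ at $*$ in $X=\mathbb{RP}^3-K$, the map $(q,r)\mapsto e^{2\pi iq}\cdot w(r)$ of the unit square into $X$ shows that $\lambda w=w\lambda$. So $w^{-1}\lambda w=\lambda$ for all $w\in G$. Every loop in $\mathbb{RP}^3$ can be moved off $K$, so some $w\in G$ has $\rho(w)\ne1$, and (1) fails with $i=j=0$. On the other hand $\lambda\notin\langle\mu\rangle$: otherwise $K$ would be trivial by Lemma 1, whose proof does not use $E$. So the conclusion of Lemma 2 really depends on the ball $E$.
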